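# Outlier eigenvectors of sparse non-Hermitian matrices under second moments only

## 1. Gaussian noise and a distant outlier

Take a deterministic $n\times n$ matrix $E$ of rank one, with one nonzero eigenvalue $\xi$ and eigenvector $u$. Add a random matrix $X$ with independent entries of variance $1/n$. If $|\xi|>1$, the sum $Y=X+E$ turns out to have one eigenvalue near $\xi$. How much of the direction $u$ survives in the corresponding eigenvector $\tilde u$ of $Y$? The answer to aim for is
$$|\langle u,\tilde u\rangle|^2\approx 1-\frac1{|\xi|^2}.$$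
What these notes settle is how little one has to assume about $X$. We start with a case in which everything can be done quickly.

**Conventions.** $\langle a,b\rangle=a^*b$; $\|\cdot\|$ is the Euclidean or operator norm; $\|u\|_4^4=\sum_i|u_i|^4$. All vectors $u$ below are unit vectors. The number $|\langle u,\tilde u\rangle|^2$ does not depend on the phase of $\tilde u$.

**Rank one matrices.** If $E$ has rank one and $Eu=\xi u$ with $\xi\ne0$, $\|u\|=1$, then the range of $E$ is $\mathbb Cu$. So $E=uv^*$ for some $v$; applying $E^*=vu^*$ to $u$ gives $v=E^*u$. Hence $\|v\|\le\|E\|$ and $v^*u=\xi$. For example, $E=\begin{pmatrix}\xi&t\\0&0\end{pmatrix}$ has $u=e_1$ and $v^*=(\xi,\ t)$; the vector $v$ need not be parallel to $u$.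

**Determinants.** For every square matrix $A$ and every scalar $z$,
$$\det(A-z\,uv^*)=\det A-z\,v^*\operatorname{adj}(A)\,u. \tag{1}$$
For invertible $A$ this is $\det A\cdot(1-z\,v^*A^{-1}u)$, the matrix determinant lemma; both sides are polynomials in the entries of $A$, so (1) holds for all $A$.

**Proposition 1.** Let $X$ have i.i.d. complex Gaussian entries $N_{\mathbb C}(0,1/n)$. Let $E=uv^*$ with $\|u\|=1$, $\|v\|\le M$, and $v^*u=\xi$ fixed with $|\xi|>2$. Fix $2<\rho<\rho'<|\xi|$. With probability tending to one, $Y=X+E$ has exactly one eigenvalue $\lambda_n$ with $|\lambda_n|>\rho'$. Moreover $\lambda_n\to\xi$ in probability, and a unit eigenvector $\tilde u$ for $\lambda_n$ satisfies $|\langle u,\tilde u\rangle|^2\to1-|\xi|^{-2}$ in probability.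

**Step 1: the vectors $g_l=X^lu$ are asymptotically orthonormal.** We show, by induction on $l$, that $\langle g_i,g_j\rangle\to\delta_{ij}$ for $i,j\le l$ and $v^*g_j\to0$ for $1\le j\le l$, in probability. For $l=0$ this says $\|u\|=1$.

Assume it for $l$. Let $P_l$ be the orthogonal projection onto $\operatorname{span}(g_0,\dots,g_{l-1})$ (with $P_0=0$) and $w=(1-P_l)g_l$. Write $P_lg_l=\sum_{j<l}c_jg_j$. The vector $c$ is the inverse Gram matrix of $g_0,\dots,g_{l-1}$ applied to $(\langle g_j,g_l\rangle)_{j<l}$. By the induction hypothesis the Gram matrix tends to the identity and the vector of inner products tends to $0$, so $c\to0$. Hence $\|P_lg_l\|\to0$, $\|w\|\to1$, and $XP_lg_l=\sum_{j<l}c_jg_{j+1}\to0$ in norm.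

Now consider $Xw$. We claim that, conditionally on $g_1,\dots,g_l$, the matrix $X(1-P_l)$ has the law of $\tilde X(1-P_l)$, with $\tilde X$ an independent copy of $X$. For $l=0$ this is clear. If it holds for $l$, then learning $g_{l+1}$ in addition is the same as learning $Xw=g_{l+1}-XP_lg_l$, because $XP_lg_l$ is a function of $g_0,\dots,g_l$. When $w\ne0$ put $\hat w=w/\|w\|$. Then $\tilde X(1-P_l)=\tilde X\hat w\hat w^*+\tilde X(1-P_{l+1})$, and the two summands are independent because the rows of $\tilde X$ are rotation-invariant Gaussian vectors. So the claim passes to $l+1$ (if $w=0$ there is nothing to learn and $P_{l+1}=P_l$).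

Consequently, given $g_1,\dots,g_l$, the vector $Xw=X(1-P_l)w$ is $N_{\mathbb C}(0,\tfrac{\|w\|^2}nI)$. By the law of large numbers $\|Xw\|^2\to1$. For $b=v$ or $b=g_j$ with $j\le l$, the number $\langle b,Xw\rangle$ is conditionally $N_{\mathbb C}(0,\|b\|^2\|w\|^2/n)$, so it tends to $0$. Since $g_{l+1}=XP_lg_l+Xw$, the induction step is complete.

**Step 2: the eigenvalue.** By the Bai–Yin theorem $\|X\|\to2$, so $\|X\|\le\rho$ with probability tending to one. On this event, for $|z|\le1/\rho'$, the Neumann series $(1-zX)^{-1}=\sum_lz^lX^l$ converges, and (1) gives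
$$\det(1-zY)=\det(1-zX)\,f_n(z),\qquad f_n(z)=1-z\sum_{l\ge0}z^l\,v^*g_l .$$
Since $v^*g_0=\xi$, for every $m$
$$\sup_{|z|\le1/\rho'}|f_n(z)-(1-\xi z)|\le\sum_{l=1}^m|v^*g_l|+M\sum_{l>m}(\rho/\rho')^l .$$
Let $n\to\infty$ and then $m\to\infty$: the supremum tends to $0$ in probability. By Rouché's theorem $f_n$ has, with probability tending to one, exactly one zero $z_n$ in $|z|<1/\rho'$, and $z_n\to z_0:=1/\xi$. As $\det(1-zY)=\prod_i(1-z\lambda_i(Y))$, its zeros are the reciprocals of the nonzero eigenvalues. So $\lambda_n=1/z_n$.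

**Step 3: the eigenvector.** From $X\tilde u+u(v^*\tilde u)=\lambda_n\tilde u$ we get $(1-z_nX)\tilde u=z_n(v^*\tilde u)u$. So $\tilde u$ is a multiple of $R=\sum_lz_n^lg_l$. The part $l>m$ of $R$ has norm at most $\sum_{l>m}(\rho/\rho')^l$, uniformly in $n$. By Step 1, the part $l\le m$ has squared norm tending to $\sum_{l\le m}|z_0|^{2l}$ and inner product with $u$ tending to $1$. Letting $m\to\infty$ after $n\to\infty$,
$$|\langle u,\tilde u\rangle|^2=\frac{|\langle u,R\rangle|^2}{\|R\|^2}\longrightarrow\frac{1}{\sum_{l\ge0}|z_0|^{2l}}=1-\frac1{|\xi|^2}.\qquad\square$$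

So the answer is a geometric series: the noise sends $u$ to $Xu$, to $X^2u$, and so on; these are nearly orthonormal, and the $l$-th one carries weight $|\xi|^{-2l}$.

## 2. Small outliers, sparse rows, heavy tails

**The problem.** Let $\mu$ be a fixed centered law on $\mathbb C$ with unit variance, let $0<K_n\le n$ with $K_n\to\infty$, let $A^n$ have i.i.d. entries of law $\mu$, let $B^n$ be independent of $A^n$ with i.i.d. Bernoulli$(K_n/n)$ entries, and put
$$X^n=\frac1{\sqrt{K_n}}A^n\circ B^n\qquad(\text{entrywise product}).$$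
Let $E^n$ be deterministic of rank one with $\sup_n\|E^n\|<\infty$, fixed nonzero eigenvalue $\xi$, $|\xi|>1$, right eigenvector $u^n$, and let $Y^n=X^n+E^n$. For small $\varepsilon>0$, with probability tending to one, $Y^n$ has exactly one eigenvalue in $\{|z|>1+\varepsilon\}$; call it $\lambda_{\max}(Y^n)$ and let $\tilde u^n$ be a unit right eigenvector for it. Walid Hachem, Michail Louvaris and Jamal Najim ("Extreme eigenvalues and eigenvectors for finite rank additive deformations of non-hermitian sparse random matrices", arXiv:2602.20956, 2026) have a theorem stating that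
$$\Big|\Big\langle\frac{u^n}{\|u^n\|},\tilde u^n\Big\rangle\Big|^2\to1-\frac1{|\xi|^2}\quad\text{in probability}$$
if in addition $K_n\gg\log^9n$ and $\mu$ is sub-Gaussian. The problem asks whether these two additional assumptions can be dropped. The answer is **yes**. The proof below also re-proves the statement on the outlier eigenvalue.

What breaks in the proof of Proposition 1? Step 1 concerned finitely many vectors $X^lu$ and, we shall see, has a good substitute. The trouble is the tail $\sum_{l>m}z^lX^lu$, which we bounded by $\|X\|^l$.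

* *Small outliers.* Even for Gaussian $X$, $\|X\|\to2$, so if $1<|\xi|<2$ the bound $\sum_l|z_0|^l\|X\|^l$ diverges.
* *Sparse rows.* Let $\mu$ be uniform on $\{\pm1\}$, $K=K_n=\log\log n$, $m=\lceil K^2\rceil$. A given row has exactly $m$ nonzero entries with probability at least $\binom nm(K/n)^m(1-K/n)^n\ge(K/m)^me^{-2K}$ for large $n$. The logarithm of this is $-O(K^2\log K)=-o(\log n)$, so the probability exceeds $n^{-1/2}$ for large $n$. Rows are independent, so some row has $m$ nonzero entries with probability at least $1-(1-n^{-1/2})^n\to1$. That row has squared norm $m/K\ge K$. Hence $\|X\|\to\infty$.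
* *Heavy tails.* Let $K_n=n$ and let $\mu$ be the law of a symmetric real variable with $\mathbb P(|\alpha|>t)=(t_0/t)^3$ for $t\ge t_0=1/\sqrt3$, so that $\mathbb E\alpha^2=3t_0^2=1$. The chance that all $n^2$ entries of $A^n$ are at most $n^{0.6}$ in modulus is $(1-t_0^3n^{-1.8})^{n^2}\to0$. So $\|X\|\ge n^{0.1}$ with probability tending to one.

**Second moments instead of norms.** The sensible repair is to bound the tail in $L^2$, through $\mathbb E\|X^lu\|^2$. This fails too, and it is worth seeing exactly where. Take $u=e_1$. In the heavy-tailed example, $(X^2u)_1=x_{11}^2+\sum_{j\ne1}x_{1j}x_{j1}$ is the sum of $x_{11}^2$ and an independent square-integrable variable, and $\mathbb E x_{11}^4=\infty$. So $\mathbb E\|X^2u\|^2=\infty$. Bounded or light-tailed entries do not save the argument: in the Gaussian case $(X^l)_{11}$ is a combination of monomials with nonnegative integer coefficients, in which $x_{11}^l$ has coefficient $1$; distinct monomials in independent $N_{\mathbb C}$ variables are orthogonal in $L^2$; hence $\mathbb E\|X^lu\|^2\ge\mathbb E|x_{11}|^{2l}=l!\,n^{-l}$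 and $\sum_l|z|^{2l}\mathbb E\|X^lu\|^2=\infty$ for every $n$ and every $z\neq0$.

Both failures come from *repeated entries*: a walk may use the same $x_{ij}$ many times. Now look at $n=2$, $u=e_1$:
$$(1-zX)^{-1}e_1=\frac1{q(z)}\begin{pmatrix}1-zx_{22}\\ zx_{21}\end{pmatrix},\qquad q(z)=1-z(x_{11}+x_{22})+z^2(x_{11}x_{22}-x_{12}x_{21}).$$
Numerator and denominator contain no repeated entry: they are multilinear in the entries. Powers appear only when one divides. So we shall not divide. We work with $\operatorname{adj}(1-zX)u$ and $\det(1-zX)$, whose $L^2$ norms involve second moments only. The price is that we must show that $\det(1-zX)$ stays away from $0$ on discs $|z|\le r<1$.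

## 3. The i.i.d. model, the numbers $\kappa_n$ and $\omega_n$, and the theorem

**The model.** For each $n$, $X=X^n$ has i.i.d. complex entries distributed as $x=x^{(n)}$, with
$$\mathbb Ex=0,\qquad\mathbb E|x|^2=\tfrac1n,\qquad(H)\quad\eta_n:=n\,\mathbb E\big[|x|^2\mathbf 1_{|x|>1}\big]\to0 .$$
Put $\kappa_n:=n\,\mathbb E[|x|^4\mathbf 1_{|x|\le1}]\in[0,1]$. The matrix $E=E^n$ is deterministic of rank one, $\sup_n\|E^n\|\le M<\infty$, with fixed nonzero eigenvalue $\xi$, $|\xi|>1$; $u=u^n$ is a unit right eigenvector for $\xi$; $Y=X+E$; and $\omega_n:=\|u^n\|_4^4\in(0,1]$.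

**Examples.** If $x=\pm1/\sqrt n$ with equal probabilities, then $\eta_n=0$ and $\kappa_n=1/n$. If $x=\alpha\beta/\sqrt{K}$ with $\alpha=\pm1$ and $\beta$ Bernoulli$(K/n)$, $1\le K\le n$, then $|x|\le1$, $\eta_n=0$ and $\kappa_n=n\cdot\frac Kn\cdot K^{-2}=1/K$. For $u=e_1$, $\omega_n=1$; for $u=n^{-1/2}(1,\dots,1)^T$, $\omega_n=1/n$. So $\kappa_n$ measures how much of the variance of $x$ sits on values of order one, and $\omega_n$ measures how localized $u$ is.

**Theorem 2.**

* **(a)** For every $\varepsilon>0$ with $1+\varepsilon<|\xi|$, with probability $\to1$, $Y^n$ has exactly one eigenvalue (with algebraic multiplicity) in $\{|z|>1+\varepsilon\}$. Call it $\lambda_n$; then $\lambda_n\to\xi$ in probability. With probability $\to1$ its unit eigenvector $\tilde u^n$ is unique up to a phase.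
* **(b)** If $\kappa_n\omega_n\to0$, then $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability. Moreover, for all deterministic unit vectors $a^n$, $|\langle a^n,\tilde u^n\rangle|^2-|\langle a^n,u^n\rangle|^2(1-|\xi|^{-2})\to0$ in probability.
* **(c)** Conversely, if $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability, then $\kappa_n\omega_n\to0$.

**Corollary 3.** Under only the standing assumptions of the problem in Section 2 (any fixed centered unit-variance $\mu$, any $K_n\to\infty$ with $K_n\le n$),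
$$\big|\big\langle u^n/\|u^n\|,\tilde u^n\big\rangle\big|^2\to1-|\xi|^{-2}\quad\text{in probability.}$$

**Proof from Theorem 2.** Here $x=\alpha\beta/\sqrt{K_n}$ with $\alpha\sim\mu$ and $\beta\sim$ Bernoulli$(K_n/n)$ independent. So $\mathbb Ex=0$ and $\mathbb E|x|^2=\frac1{K_n}\cdot\frac{K_n}n=\frac1n$. Next, $\eta_n=\mathbb E[|\alpha|^2\mathbf 1_{|\alpha|>\sqrt{K_n}}]\to0$ by dominated convergence, because $K_n\to\infty$. Finally, for $\delta\in(0,1)$, splitting at $|\alpha|=\delta\sqrt{K_n}$,
$$\kappa_n=\mathbb E\Big[\frac{|\alpha|^4}{K_n}\mathbf 1_{|\alpha|\le\sqrt{K_n}}\Big]\le\delta^2\,\mathbb E|\alpha|^2+\mathbb E\big[|\alpha|^2\mathbf 1_{|\alpha|>\delta\sqrt{K_n}}\big].$$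
The last term tends to $0$ and $\delta$ is arbitrary, so $\kappa_n\to0$. Since $\omega_n\le1$, (b) applies. $\square$

The rest of the notes proves Theorem 2 and then draws two more corollaries (Section 12).

## 4. Multilinearity of $\operatorname{adj}(1-zX)u$

Write $E=uv^*$ as in Section 1, with $\|v\|\le M$, $v^*u=\xi$, and set
$$q(z)=\det(1-zX)=\sum_kq_kz^k,\qquad F(z)=\operatorname{adj}(1-zX)\,u=\sum_kF_kz^k .$$
Both are polynomials in $z$. For small $z$ we have $F(z)=q(z)(1-zX)^{-1}u$. Comparing coefficients, and using $A\operatorname{adj}A=\det A$,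
$$F_k=\sum_{l=0}^kq_{k-l}X^lu,\qquad(1-zX)F(z)=q(z)u. \tag{2}$$
The next lemma replaces the missing bound on $\|X\|$. Note that it holds for *all* $k$ and $n$.

**Lemma 4.** For all $k\ge0$ and all deterministic $a\in\mathbb C^n$,
$$\mathbb E|q_k|^2\le1,\qquad\mathbb E\|F_k\|^2\le k+1,\qquad\big(\mathbb E|a^*F_k-(a^*u)q_k|^2\big)^{1/2}\le2\|a\|\sqrt{k/n}.$$

**Step 1: orthogonality.** For a set $D\subset[n]^2$ of positions ("edges") let $x(D)=\prod_{e\in D}x_e$. If $D\ne D'$ have equal size, pick $e\in D\setminus D'$: the factor $x_e$ occurs alone in $x(D)\overline{x(D')}$, so $\mathbb E[x(D)\overline{x(D')}]=0$. Also $\mathbb E|x(D)|^2=n^{-|D|}$. Hence the second moment of a combination of distinct $x(D)$, $|D|=k$, with unimodular coefficients is the number of terms times $n^{-k}$. From now on the proof is counting.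

**Step 2: the bound on $q_k$.** We have $q_k=(-1)^k\sum\operatorname{sgn}(\sigma)\prod_{l\in J}x_{l\sigma(l)}$, summed over $J\subset[n]$ with $|J|=k$ and permutations $\sigma$ of $J$. The edge set $\{(l,\sigma(l)):l\in J\}$ determines $(J,\sigma)$, so the sets are distinct, and $\mathbb E|q_k|^2=\binom nkk!\,n^{-k}\le1$ (for $k>n$ it is $0$).

**Step 3: expansion of the adjugate.** The cofactor formula reads
$$\operatorname{adj}(1-zX)_{ij}=\sum_{\sigma\in\mathrm{Sym}(n):\,\sigma(j)=i}\operatorname{sgn}(\sigma)\prod_{l\ne j}(1-zX)_{l\sigma(l)} .$$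
In each factor choose either $-zx_{l\sigma(l)}$ (let $J$ be the set of these $l$) or the identity entry, which is nonzero only if $\sigma(l)=l$. So the coefficient of $z^k$ is a sum of terms $\pm x(D)$, $D=\{(l,\sigma(l)):l\in J\}$, over pairs $(\sigma,J)$ with $J\subset[n]\setminus\{j\}$, $|J|=k$, where $J$ contains every non-fixed point of $\sigma$ other than $j$. Thus $\sigma$ is the identity off $J\cup\{j\}$, and $J\cup\{j\}$ is $\sigma$-invariant.

* If $i=j$, then $\sigma(j)=j$, so $\sigma(J)=J\not\ni i$. The number of terms is $\binom{n-1}kk!\le n^k$.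
* If $i\ne j$, then $\sigma(j)=i$ prevents $\sigma(i)=i$, so $i$ is a non-fixed point and $i\in J$. Moreover $\sigma(J)=(J\cup\{j\})\setminus\{i\}$. Hence $\{i\}=J\setminus\sigma(J)$ and $\{j\}=\sigma(J)\setminus J$. There are $\binom{n-2}{k-1}$ choices of $J\setminus\{i\}$ and $k!$ bijections $J\to\sigma(J)$, so the number of terms is $\binom{n-2}{k-1}k!\le kn^{k-1}$ (zero if $k=0$).

The set $D$ gives back $J$ (first coordinates), $\sigma(J)$ (second coordinates) and $\sigma|_J$. For fixed $i$ it therefore determines $j$ (if $\sigma(J)=J$ then $j=i$; otherwise $j$ is the element of $\sigma(J)\setminus J$), and then $\sigma$, since $\sigma(j)=i$. Among terms with $i\ne j$, it determines even $(i,j,\sigma,J)$.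

**Step 4: the bound on $F_k$.** For fixed $i$, the $i$-th coordinate of $F_k$ is $\sum_ju_j(\operatorname{adj}_{ij})_k$, and all the sets $D$ that occur, for all $j$, are distinct. So
$$\mathbb E\|F_k\|^2\le\sum_i|u_i|^2+\sum_{i\ne j}|u_j|^2\frac{kn^{k-1}}{n^k}\le1+k .$$

**Step 5: the bound on $a^*F_k-(a^*u)q_k$.** The off-diagonal part $\sum_{i\ne j}\bar a_iu_j(\operatorname{adj}_{ij})_k$ has distinct sets $D$ throughout, so its second moment is at most $\sum_{i\ne j}|a_i|^2|u_j|^2k/n\le\|a\|^2k/n$. The diagonal part is $\sum_i\bar a_iu_i(\operatorname{adj}_{ii})_k$, to be compared with $\sum_i\bar a_iu_iq_k$. By Steps 2 and 3, $q_k-(\operatorname{adj}_{ii})_k$ consists of the terms of $q_k$ with $i\in J$. So its second moment is $\binom{n-1}{k-1}k!\,n^{-k}\le k/n$. By Minkowski and Cauchy–Schwarz, the $L^2$ norm of $\sum_i\bar a_iu_i(q_k-(\operatorname{adj}_{ii})_k)$ is at most $\sum_i|a_iu_i|\sqrt{k/n}\le\|a\|\sqrt{k/n}$. Add the two parts. $\square$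

## 5. Uniform control on discs, and truncation of the entries

**Step 1: from coefficients to functions.** Let $r<1$ and let $F^{(m)},q^{(m)}$ be the truncations of the power series to $k\le m$. On $|z|\le r$ we have $\|F-F^{(m)}\|\le\sum_{k>m}r^k\|F_k\|$ and $\|\partial_zF\|\le\sum_{k\ge1}kr^{k-1}\|F_k\|$, and similarly for $q$ and for $a^*F-(a^*u)q$. Minkowski's inequality in $L^2$ and Lemma 4 give, uniformly in $n$,
$$\Big\|\sup_{|z|\le r}\|F-F^{(m)}\|\Big\|_{L^2}\le\sum_{k>m}r^k\sqrt{k+1},\qquad\Big\|\sup_{|z|\le r}|q-q^{(m)}|\Big\|_{L^2}\le\sum_{k>m}r^k, \tag{3}$$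
$$\Big\|\sup_{|z|\le r}\|\partial_zF\|\Big\|_{L^2}+\Big\|\sup_{|z|\le r}|\partial_zq|\Big\|_{L^2}\le2\sum_{k\ge1}kr^{k-1}\sqrt{k+1}<\infty, \tag{4}$$
$$\Big\|\sup_{|z|\le r}|a^*F(z)-(a^*u)q(z)|\Big\|_{L^2}\le2\|a\|\,n^{-1/2}\sum_{k\ge1}r^k\sqrt k. \tag{5}$$
The bounds in (3) tend to $0$ as $m\to\infty$: the tail problem of Section 2 is solved for every $r<1$. From here on only finitely many coefficients at a time matter.

**Step 2: truncated entries.** For finitely many coefficients we shall need moments above the second, so we truncate. Let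
$$y_{ij}=x_{ij}\mathbf 1_{|x_{ij}|\le1}-\mathbb E[x_{ij}\mathbf 1_{|x_{ij}|\le1}],\qquad X'=(y_{ij}),$$
and let $q',F'$ be the corresponding objects for $X'$. Since $\mathbb Ex=0$,
$$\big|\mathbb E[x\mathbf 1_{|x|\le1}]\big|=\big|\mathbb E[x\mathbf 1_{|x|>1}]\big|\le\mathbb E[|x|^2\mathbf 1_{|x|>1}]=\eta_n/n=:\theta_n .$$
Note $\eta_n\le1$, so $\theta_n\le1$. Then

* $|y|\le1+\theta_n$, and $\mathbb E|y|^2\le\mathbb E[|x|^2\mathbf 1_{|x|\le1}]\le\frac1n$ because centering lowers the second moment;
* $s_n:=n\,\mathbb E|y|^2=1-\eta_n-n\big|\mathbb E[x\mathbf 1_{|x|\le1}]\big|^2\to1$, as the last term is at most $n\theta_n^2=\eta_n^2/n$;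
* $x-y=x\mathbf 1_{|x|>1}-\mathbb E[x\mathbf 1_{|x|>1}]$, so $\mathbb E|x-y|^2\le\eta_n/n$;
* for $m\ge2$,
$$\mathbb E|y|^m\le(1+\theta_n)^{m-2}/n. \tag{6}$$

Put $\kappa_n':=n\,\mathbb E|y|^4$. By Minkowski in $L^4$, $|\kappa_n'^{1/4}-\kappa_n^{1/4}|\le n^{1/4}\theta_n\to0$; both quantities are bounded, so $\kappa_n'-\kappa_n\to0$.

**Step 3: truncation does not change the coefficients.** For distinct $D,D'$ of equal size $k$, the variables $x(D)-y(D)$ and $x(D')-y(D')$ are orthogonal: for $e\in D\setminus D'$, conditionally on everything except $(x_e,y_e)$, the first has mean $0$ and the second is constant. Replacing the factors $x_e$ by $y_e$ one at a time writes $x(D)-y(D)$ as a sum of $k$ products, each of $L^2$ norm at most $n^{-(k-1)/2}\sqrt{\eta_n/n}$. So $\mathbb E|x(D)-y(D)|^2\le k^2\eta_nn^{-k}$. This is $k^2\eta_n$ times the value $n^{-k}$ used in Lemma 4, and the counting there gives, for fixed $k$,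
$$\mathbb E|q_k-q_k'|^2\le k^2\eta_n\to0,\qquad\mathbb E\|F_k-F_k'\|^2\le k^2(k+1)\eta_n\to0. \tag{7}$$
This is the only place where $(H)$ enters apart from $s_n\to1$ and $\kappa'_n-\kappa_n\to0$.

## 6. Traces, and why limits of $\det(1-zX)$ have no zeros

We must keep $q$ away from $0$. The tool is the identity $\det(1-zX')=\exp\big(-\sum_{k\ge1}\operatorname{tr}(X'^k)z^k/k\big)$, which holds for small $z$ (take logarithms in $\prod_i(1-z\lambda_i)$), hence as an identity of formal power series. It makes $q'_k$ a polynomial in $\operatorname{tr}X',\dots,\operatorname{tr}X'^k$ not depending on $n$; for instance $q_1'=-\operatorname{tr}X'$ and $q'_2=\frac12\big((\operatorname{tr}X')^2-\operatorname{tr}X'^2\big)$. An exponential has no zeros; so it suffices that the series in the exponent converge, in the limit $n\to\infty$, on the whole unit disc.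

**Lemma 5.** For each fixed $k\ge1$, $\limsup_n\mathbb E|\operatorname{tr}X'^k|^2\le2k^2$.

For $k=1$, $\mathbb E|\sum_iy_{ii}|^2=s_n\le1$. In general:

**Step 1: shapes.** Expand $\mathbb E\big[\operatorname{tr}X'^k\,\overline{\operatorname{tr}X'^k}\big]$ as a sum over pairs of closed walks of length $k$ on $[n]$, a step $i\to j$ carrying $y_{ij}$ (or $\overline{y_{ij}}$ for the second walk). Group the pairs by *shape*, that is, by the equality pattern of the $2k$ positions. The number of shapes depends on $k$ only. Let a shape have $v$ distinct vertices and $e$ distinct directed edges. If some edge is traversed exactly once in total, the term vanishes because $\mathbb Ey=0$. Otherwise (6) bounds the term by $(1+\theta_n)^{2k}n^{-e}$, and the shape has at most $n^v$ terms.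

**Step 2: which shapes count.** The walks are closed, so every vertex has in- and out-degree at least $1$, and $e\ge v$. Shapes with $e>v$ contribute $O(1/n)$. If $e=v$, all in- and out-degrees equal $1$, so the graph is a disjoint union of directed cycles and each walk winds around one cycle, of length dividing $k$. If the two cycles are disjoint, the shape is given by the pair of lengths: at most $k^2$ shapes. If they coincide, it is given by the length and the relative starting position: at most $k\cdot k$ shapes. Each shape with $e=v$ contributes at most $(1+\theta_n)^{2k}\to1$. $\square$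

**Approximation theorem** (Billingsley, *Convergence of Probability Measures*, 2nd ed., Thm 3.2). In a separable metric space with metric $d$: if $Z_{m,n}\Rightarrow Z_m$ as $n\to\infty$ for each $m$, $Z_m\Rightarrow Z$ as $m\to\infty$, and $\lim_m\limsup_n\mathbb P(d(Z_{m,n},Z'_n)>\epsilon)=0$ for all $\epsilon>0$, then $Z'_n\Rightarrow Z$.

**Lemma 6.** Suppose that along a subsequence $(q_k)_{k\ge0}$ and $(\operatorname{tr}X'^k)_{k\ge1}$ converge jointly in law (product topology) to $(Q_k)$, $(T_k)$. Then a.s. $Q(z)=\sum_kQ_kz^k$ converges in the open unit disc and has no zero there. Moreover, for every $r<1$ and $\tau>0$ there is $c>0$ with $\limsup_n\mathbb P(\min_{|z|\le r}|q(z)|\le c)\le\tau$ (full sequence).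

**Step 1: $Q$ is an exponential.** Write $q_k'=p_k(\operatorname{tr}X',\dots,\operatorname{tr}X'^k)$ with $p_k$ the polynomial above. By (7), $q_k-q_k'\to0$ in probability, while by continuous mapping $q_k-q_k'\Rightarrow Q_k-p_k(T_1,\dots,T_k)$. So a.s., for all $k$, $Q_k=p_k(T_1,\dots,T_k)$, that is, $Q(z)=\exp(-\sum_kT_kz^k/k)$ as formal power series. By Fatou's lemma for convergence in law and Lemma 5, $\mathbb E|T_k|^2\le2k^2$. Hence $\sum_k\mathbb E|T_k|^2k^{-4}<\infty$, so a.s. $T_k=O(k^2)$ and $\sum_kT_kz^k/k$ converges in the unit disc. Its exponential is analytic and zero-free there, and its Taylor series is $Q$.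

**Step 2: convergence on discs.** For fixed $m$, $q^{(m)}\Rightarrow Q^{(m)}$ in $C(\{|z|\le r\})$ along the subsequence, since finitely many coefficients converge jointly. As $m\to\infty$, $Q^{(m)}\to Q$ uniformly on $|z|\le r$, a.s. With (3), the approximation theorem gives $q\Rightarrow Q$ in $C(\{|z|\le r\})$. So $\min_{|z|\le r}|q|\Rightarrow\min_{|z|\le r}|Q|$, which is a.s. positive.

**Step 3: the full sequence.** If the last claim failed for some $r,\tau$, there would be $n_m\uparrow\infty$ with $\mathbb P(\min_{|z|\le r}|q^{n_m}|\le1/m)>\tau/2$. Each $q_k$ is tight by Lemma 4 and each $\operatorname{tr}X'^k$ by Lemma 5, so the countable family is tight in the product topology. By Prokhorov's theorem we may extract a further subsequence as in the hypothesis. For every $c>0$, eventually $1/m\le c$, and the portmanteau theorem for closed sets gives $\mathbb P(\min_{|z|\le r}|Q|\le c)\ge\tau/2$. Letting $c\downarrow0$, $\mathbb P(\min_{|z|\le r}|Q|=0)\ge\tau/2$, which contradicts Step 1. $\square$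

## 7. The outlier eigenvalue and a formula for its eigenvector: proof of (a)

**Step 1: the determinant of $1-zY$.** Let $z_0=1/\xi$ and $r=1/(1+\varepsilon)\in(|z_0|,1)$. By (1) with $A=1-zX$,
$$\det(1-zY)=q(z)-z\,v^*F(z)=q(z)(1-\xi z)+h(z),\qquad h(z)=-z\,\big(v^*F(z)-\xi q(z)\big).$$
Since $v^*u=\xi$ and $\|v\|\le M$, (5) with $a=v$ shows $\sup_{|z|\le r}|h|\to0$ in probability.

**Step 2: Rouché.** Fix $\delta>0$ with $\{|z-z_0|\le\delta\}\subset\{|z|<r\}$, and let $d>0$ be the minimum of $|1-\xi z|$ over the two circles $|z|=r$ and $|z-z_0|=\delta$. Let $\tau>0$. By Lemma 6 there is $c>0$ such that, with probability at least $1-2\tau$ for large $n$, both $\min_{|z|\le r}|q|>c$ and $\sup_{|z|\le r}|h|<cd$. On this event $|h|<cd<|q(z)(1-\xi z)|$ on both circles. The function $q(z)(1-\xi z)$ has exactly one zero in $|z|<r$, namely $z_0$, and it is simple. By Rouché, $\det(1-zY)$ has exactly one zero in $|z|<r$, counted with multiplicity, and exactly one in $|z-z_0|<\delta$; so they are the same zero. The zeros of $\det(1-zY)$ are the reciprocals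 of the nonzero eigenvalues of $Y$, with multiplicity, and $|z|<r$ means $|1/z|>1+\varepsilon$. As $\tau,\delta$ are arbitrary, with probability tending to one $Y$ has exactly one eigenvalue $\lambda_n$ in $|z|>1+\varepsilon$, and $z_n:=1/\lambda_n\to z_0$ in probability.

**Step 3: the eigenvector.** If $Y\tilde u=\lambda_n\tilde u$, then $(1-z_nX)\tilde u=z_n(v^*\tilde u)u$. With probability tending to one $q(z_n)\ne0$ by Lemma 6, so $1-z_nX$ is invertible and (2) gives
$$\tilde u=z_n(v^*\tilde u)\,q(z_n)^{-1}F(z_n).$$
So $\tilde u$ is a scalar multiple of $F(z_n)$, hence unique up to a scalar, and a unit eigenvector satisfies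
$$|\langle a,\tilde u\rangle|^2=\frac{|a^*F(z_n)|^2}{\|F(z_n)\|^2}\qquad\text{for every vector }a. \tag{8}$$
This proves (a). $\square$

In (8) with $a=u$ the numerator is close to $|q(z_n)|^2$, by (5). So everything hinges on $\|F(z_n)\|$. By (2), $F$ is built from the vectors $X^lu$; we now compute their Gram matrix, after truncation, replacing Step 1 of Proposition 1.

## 8. Walks and the Gram matrix of $X'^lu$

Let $G_{l,l'}=\langle X'^{l'}u,X'^lu\rangle$ and $W_l=G_{l,l}=\|X'^lu\|^2$, so $W_0=1$ and $\overline{G_{l,l'}}=G_{l',l}$.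

**The case $l=1$ by hand.** Here $W_1=\sum_i|r_i|^2$ with $r_i=\sum_jy_{ij}u_j$ i.i.d. We have $\mathbb E|r_i|^2=s_n/n$, so $\mathbb EW_1=s_n\to1$. In $\mathbb E|r_i|^4$, the terms with all four indices equal give $\sum_j|u_j|^4\,\mathbb E|y|^4=\omega_n\kappa_n'/n$, and the three pairings of distinct indices give at most $3/n^2$ in modulus. Hence $\operatorname{Var}W_1=n\operatorname{Var}|r_1|^2=\omega_n\kappa_n'+O(1/n)$. So $W_1$ concentrates exactly when $\kappa_n\omega_n\to0$. For the sparse sign matrix with $u=e_1$, $\|Xu\|^2$ is $1/K$ times a Binomial$(n,K/n)$ variable, of variance close to $1/K$, the value of $\kappa_n$ found in Section 3.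

**Lemma 7.** For fixed $l,l'\ge0$, as $n\to\infty$:

* (i) $\mathbb EW_l\to1$;
* (ii) $\mathbb E|G_{l,l'}|^2\to0$ if $l\ne l'$;
* (iii) $\mathbb E[W_lW_{l'}]=1+\omega_n\sum_{m=1}^{\min(l,l')}\kappa_n'^{\,m}+o(1)$;
* (iv) $\sup_n\mathbb EW_l^4<\infty$.

**Step 1: walk expansion.** We have $(X'^lu)_i=\sum y_{ii_1}y_{i_1i_2}\cdots y_{i_{l-1}i_l}u_{i_l}$, a sum over walks of length $l$ from $i$. So $\mathbb E\prod_{s=1}^pG_{l_s,l'_s}$ is a sum over $p$ pairs of walks $(\gamma_s,\gamma'_s)$ of lengths $(l_s,l_s')$, *the two walks of a pair starting at the same vertex*, of the terms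
$$\prod_su_{\mathrm{end}\,\gamma_s}\overline{u_{\mathrm{end}\,\gamma_s'}}\;\;\mathbb E\prod_sy(\gamma_s)\overline{y(\gamma_s')},$$
with $y(\gamma)$ the product of $y$ over the steps of $\gamma$. Group the terms into finitely many shapes as in Lemma 5, with $v$ vertices and $e$ distinct directed edges. Terms vanish if some edge is traversed exactly once in total. Otherwise the $y$-expectation is $O(n^{-e})$ by (6), with a constant depending on the lengths only.

*Example: $p=1$, $l_1=l_1'=1$.* The walks are $i\to j$ and $i\to k$, and non-vanishing terms have $j=k$. For $j\ne i$ the sum is $\sum_j|u_j|^2(n-1)s_n/n$. The loop $j=i$ gives only $\sum_i|u_i|^2s_n/n=s_n/n$. The vertex $j$ where the path ends is paid for by $\sum|u_j|^2=1$, and the free vertex $i$ by the edge. This is the general pattern.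

**Step 2: sinks are visited by at least two walks.** Let $\Sigma$ be the set of vertices of out-degree $0$ (*sinks*). A walk visiting $t\in\Sigma$ must end there, and it visits $t$ only at its last position. Let $p_t\ge1$ be the number of walks, among the $2p$, that end at $t\in\Sigma$. We claim that in a non-vanishing shape $p_t\ge2$. Suppose $p_t=1$: exactly one walk visits $t$, exactly once. If it has length at least $1$, its last edge is traversed exactly once in total, and the term vanishes. If it has length $0$, it starts at $t$; its partner starts at $t$ too, hence visits $t$, a contradiction.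

**Step 3: power counting.** Since $\|u\|=1$, $\sum_i|u_i|^p\le1$ for $p\ge2$, and $\sum_i|u_i|\le\sqrt n$. Summing absolute values over all labelings of a shape gives a factor at most $1$ per vertex of $\Sigma$ (by Step 2), at most $\sqrt n$ per vertex outside $\Sigma$ where some walk ends, and at most $n$ per other vertex. On the other side $e=\sum_{w\notin\Sigma}\operatorname{outdeg}(w)\ge v-|\Sigma|$, and the expectation supplies $n^{-e}$. So each shape contributes $O(1)$; this with $p=4$ and all lengths equal to $l$ proves (iv). Moreover, a shape contributes $O(n^{-1/2})$ unless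

$$\text{every vertex outside }\Sigma\text{ has out-degree exactly }1,\text{ and every walk ends in }\Sigma. \tag{9}$$

**Step 4: shapes with (9).** Under (9) a walk follows the unique out-edges until it first hits $\Sigma$, where it stops. So the walk, *including its length*, is determined by its starting vertex. It is self-avoiding, since otherwise it would cycle forever and never reach $\Sigma$. In particular $\gamma_s=\gamma_s'$ and $l_s=l_s'$ for every $s$.

**Step 5: conclusion.**

(ii) $\mathbb E|G_{l,l'}|^2=\mathbb E[G_{l,l'}G_{l',l}]$ has $p=2$ and lengths $(l,l'),(l',l)$. If $l\ne l'$, no shape satisfies (9), so it is $O(n^{-1/2})$.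

(i) For $p=1$ and lengths $(l,l)$ the only shape with (9) is a self-avoiding path traversed by both walks. It contributes $\sum_t|u_t|^2\,(n-1)\cdots(n-l)\,(s_n/n)^l\to1$.

(iii) For $p=2$ and lengths $(l,l),(l',l')$, the shapes with (9) consist of two self-avoiding paths $\gamma_1,\gamma_2$, each traversed by both walks of its pair. By Step 4 they are vertex-disjoint or coincide from their first common vertex on. In the latter case they share exactly their last $m$ edges for some $0\le m\le\min(l,l')$, with one shape for each $m$.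

* The disjoint shape has two sinks, $l+l'$ other vertices and $l+l'$ edges, each carrying $\mathbb E|y|^2=s_n/n$. It contributes $\sum_{t\ne t'}|u_t|^2|u_{t'}|^2\,s_n^{l+l'}(1+O(1/n))=1-\omega_n+o(1)$.
* The shape with parameter $m$ has one sink, with weight $|u_t|^4$, and $l+l'-m$ other vertices. The $m$ shared edges are traversed by all four walks and carry $\mathbb E|y|^4=\kappa_n'/n$; the other $l+l'-2m$ edges carry $s_n/n$. It contributes $\omega_n\,s_n^{l+l'-2m}\kappa_n'^{\,m}(1+O(1/n))=\omega_n\kappa_n'^{\,m}+o(1)$, with $\kappa_n'^{\,0}=1$.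

The sum is $1-\omega_n+\omega_n\sum_{m=0}^{\min(l,l')}\kappa_n'^{\,m}+o(1)$, which is (iii). $\square$

So the Gram matrix is asymptotically diagonal in every case, but its diagonal may remain random.

## 9. Convergence in law of the overlap to $1/S$

**Subsequences.** The variables $q_k$, $\operatorname{tr}X'^k$, $W_l$ are tight, coordinate by coordinate, by Lemmas 4, 5 and 7. So, by Prokhorov's theorem, every subsequence has a further subsequence along which $\kappa_n\to\kappa\in[0,1]$ (hence $\kappa_n'\to\kappa$), $\omega_n\to w\in[0,1]$, and jointly in law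
$$\big((q_k)_k,(\operatorname{tr}X'^k)_k,(W_l)_l\big)\Rightarrow\big((Q_k)_k,(T_k)_k,(\mathcal W_l)_l\big).$$
Fix such a subsequence. By Lemma 6, $Q$ is a.s. analytic and zero-free in the unit disc. Let
$$S:=\sum_{l\ge0}|z_0|^{2l}\,\mathcal W_l,\qquad z_0=1/\xi .$$
By Fatou and Lemma 7(i), $\mathbb E\mathcal W_l\le1$; so $\mathbb ES<\infty$ and $S<\infty$ a.s. Also $S\ge\mathcal W_0=1$.

**Lemma 8.** Along this subsequence, $(q(z_0),\|F(z_0)\|)\Rightarrow(Q(z_0),|Q(z_0)|\sqrt S)$.

**Step 1: a fixed number of coefficients.** Fix $m$. By (7), $\|F^{(m)}(z_0)-F'^{(m)}(z_0)\|\to0$ in probability. By (2) for $X'$, collecting the terms with $X'^lu$,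
$$F'^{(m)}(z_0)=\sum_{k\le m}z_0^k\sum_{l\le k}q'_{k-l}X'^lu=\sum_{l\le m}z_0^l\,q'^{(m-l)}(z_0)\,X'^lu,$$
so
$$\|F'^{(m)}(z_0)\|^2=\sum_{l,l'\le m}z_0^l\,\bar z_0^{\,l'}\,q'^{(m-l)}(z_0)\,\overline{q'^{(m-l')}(z_0)}\,G_{l,l'}.$$
The factors $q'^{(j)}(z_0)$, $j\le m$, are tight by (7) and Lemma 4, and $G_{l,l'}\to0$ in probability for $l\ne l'$ by Lemma 7(ii). So the off-diagonal terms tend to $0$ in probability. In the diagonal terms we may replace $q'_k$ by $q_k$, by (7). Hence
$$\big(q^{(m)}(z_0),\|F^{(m)}(z_0)\|^2\big)\Rightarrow\big(Q^{(m)}(z_0),A_m\big),\qquad A_m=\sum_{l\le m}|z_0|^{2l}\,|Q^{(m-l)}(z_0)|^2\,\mathcal W_l .$$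

**Step 2: $m\to\infty$ in the limit.** For each $l$, $Q^{(m-l)}(z_0)\to Q(z_0)$ as $m\to\infty$, and $|Q^{(p)}(z_0)|\le\sum_k|Q_k||z_0|^k<\infty$ a.s. for all $p$. Since $\sum_l|z_0|^{2l}\mathcal W_l<\infty$ a.s., dominated convergence gives $A_m\to|Q(z_0)|^2S$ a.s.

**Step 3: exchange of limits.** By (3), $\lim_m\limsup_n\mathbb P\big(|q-q^{(m)}|(z_0)+\|F-F^{(m)}\|(z_0)>\epsilon\big)=0$ for each $\epsilon>0$. Apply the approximation theorem with $Z_{m,n}=(q^{(m)}(z_0),\|F^{(m)}(z_0)\|)$ and $Z'_n=(q(z_0),\|F(z_0)\|)$. $\square$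

**From $z_0$ to $z_n$.** Fix $r\in(|z_0|,1)$. As $z_n\to z_0$ in probability, with probability tending to one the segment $[z_0,z_n]$ lies in $\{|z|\le r\}$. On that event $\|F(z_n)-F(z_0)\|\le|z_n-z_0|\sup_{|z|\le r}\|\partial_zF\|$, and likewise for $q$; by (4) both differences tend to $0$ in probability. By (5) with $a=u$, $u^*F(z_n)-q(z_n)\to0$ in probability. With Lemma 8,
$$\big(u^*F(z_n),\|F(z_n)\|\big)\Rightarrow\big(Q(z_0),|Q(z_0)|\sqrt S\big).$$
Since $|Q(z_0)|\sqrt S>0$ a.s., (8) and the continuous mapping theorem give, along the subsequence,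
$$|\langle u^n,\tilde u^n\rangle|^2=\frac{|u^*F(z_n)|^2}{\|F(z_n)\|^2}\Longrightarrow\frac1S, \tag{10}$$
the equality holding with probability tending to one. The unknown random factor $|Q(z_0)|^2$, the price of not dividing, has canceled.

## 10. Delocalized vectors or small atoms: proof of (b)

**Step 1: $S$ is deterministic.** Suppose $\kappa_n\omega_n\to0$. Then $\kappa_n'\omega_n\to0$, and since $\kappa_n'$ is bounded, $\omega_n\kappa_n'^{\,m}\to0$ for each $m\ge1$. Lemma 7(i),(iii) gives, for each fixed $l$, $\mathbb EW_l\to1$ and $\mathbb EW_l^2\to1$. So $\mathbb E|W_l-1|^2=\mathbb EW_l^2-2\mathbb EW_l+1\to0$ and $\mathcal W_l=1$ a.s. Thus $S=\sum_l|z_0|^{2l}=(1-|z_0|^2)^{-1}$, and the limit in (10) is the constant $1-|\xi|^{-2}$. Convergence in law to a constant is convergence in probability. Every subsequence has a further subsequence with this limit, so the full sequence converges in probability.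

**Step 2: other directions.** Let $a=a^n$ be deterministic unit vectors. By (5), for $a$ and for $u$, and since $|a^*u|\le1$,
$$a^*F(z_n)=(a^*u)\,q(z_n)+o_P(1)=(a^*u)\,u^*F(z_n)+o_P(1).$$
Along every further subsequence as above, $\|F(z_n)\|\Rightarrow|Q(z_0)|\sqrt S\in(0,\infty)$, so $\|F(z_n)\|^{-1}$ is tight. Divide by $\|F(z_n)\|$; both quotients are bounded by $1$, so we may take squared moduli, and by (8)
$$|\langle a^n,\tilde u^n\rangle|^2=|\langle a^n,u^n\rangle|^2\,|\langle u^n,\tilde u^n\rangle|^2+o_P(1).$$
With Step 1 this is the second assertion, first along further subsequences and hence for the full sequence. $\square$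

This proves (b), and with it Corollary 3.

## 11. The variance of $S$: proof of (c)

Suppose $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability. Along any subsequence as in Section 9, (10) shows that $1/S$, and so $S$, is a.s. constant. We compute its variance.

**Step 1: moments of the limits.** By Lemma 7(iv) and Cauchy–Schwarz, the variables $W_l$ and $W_lW_{l'}$ are bounded in $L^2$ as $n$ varies, hence uniformly integrable. So their expectations converge to those of the limits, and Lemma 7(i),(iii) gives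
$$\mathbb E\mathcal W_l=1,\qquad\operatorname{Cov}(\mathcal W_l,\mathcal W_{l'})=w\sum_{m=1}^{\min(l,l')}\kappa^m\ge0 .$$

**Step 2: the variance.** Since $\|\mathcal W_l\|_{L^2}^2=1+w\sum_{m=1}^l\kappa^m\le1+l$, the series for $S$ converges in $L^2$, and exchanging the order of summation of nonnegative terms,
$$\operatorname{Var}S=\sum_{l,l'}|z_0|^{2l+2l'}\,w\sum_{m=1}^{\min(l,l')}\kappa^m=w\sum_{m\ge1}\kappa^m\Big(\sum_{l\ge m}|z_0|^{2l}\Big)^2=\frac{w\,\kappa\,|z_0|^4}{(1-|z_0|^2)^2\,(1-\kappa|z_0|^4)} .$$
For the last equality, the inner sum is $|z_0|^{2m}/(1-|z_0|^2)$, and then $\sum_{m\ge1}(\kappa|z_0|^4)^m$ is geometric.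

**Step 3: conclusion.** As $S$ is constant and $z_0\ne0$, $w\kappa=0$. So every subsequence has a further subsequence along which $\kappa_n\omega_n\to w\kappa=0$; that is, $\kappa_n\omega_n\to0$. $\square$

## 12. Lindeberg's condition, and bounded $K_n$

**Corollary 9.** Under $(H)$, the overlap convergence $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability holds for all admissible $E^n$ iff it holds for $E^n=\xi e_1e_1^*$ iff $n\,\mathbb E[|x|^2\mathbf 1_{|x|>\delta}]\to0$ for every $\delta>0$.

**Proof.** If $\kappa_n\to0$, then $\kappa_n\omega_n\to0$ for every choice of $u^n$, and (b) gives the convergence for all $E^n$, in particular for $\xi e_1e_1^*$. For $u=e_1$ we have $\omega_n=1$, so by (c) convergence for $\xi e_1e_1^*$ implies $\kappa_n\to0$. It remains to identify $\kappa_n\to0$ with the last condition. For $\delta\in(0,1)$, splitting $|x|\le1$ at $|x|=\delta$,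
$$\delta^2\,n\,\mathbb E\big[|x|^2\mathbf 1_{\delta<|x|\le1}\big]\le\kappa_n\le\delta^2+n\,\mathbb E\big[|x|^2\mathbf 1_{\delta<|x|\le1}\big],$$
and $n\,\mathbb E[|x|^2\mathbf 1_{|x|>\delta}]=n\,\mathbb E[|x|^2\mathbf 1_{\delta<|x|\le1}]+\eta_n$ with $\eta_n\to0$. So if $\kappa_n\to0$, the left inequality gives the condition for $\delta<1$, and for $\delta\ge1$ it follows from $(H)$. Conversely, the right inequality gives $\limsup\kappa_n\le\delta^2$ for every $\delta\in(0,1)$. $\square$

**Corollary 10.** In the sparse model of Section 2, suppose $|\alpha|\le C$ a.s. for $\alpha\sim\mu$, and $C^2\le K_n\le n$, with $K_n$ not necessarily tending to infinity. Then (a) holds, and the overlap converges in probability to $1-|\xi|^{-2}$ iff $\|u^n\|_4^4/K_n\to0$ ($u^n$ unit). In particular, in this range, for $u^n=e_1$ the condition $K_n\to\infty$ is necessary and sufficient, while if $\|u^n\|_4\to0$ bounded $K_n$ is allowed.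

**Proof.** Here $|x|=|\alpha\beta|/\sqrt{K_n}\le1$, so $\eta_n=0$ and $(H)$ holds. Also $\kappa_n=n\cdot\frac{K_n}n\cdot\frac{\mathbb E|\alpha|^4}{K_n^2}=\mathbb E|\alpha|^4/K_n$, with $1=(\mathbb E|\alpha|^2)^2\le\mathbb E|\alpha|^4\le C^4$. So $\kappa_n\omega_n\to0$ iff $\|u^n\|_4^4/K_n\to0$, and Theorem 2 applies. For $u^n=e_1$, $\|u^n\|_4=1$, and the condition reads $K_n\to\infty$. If $\|u^n\|_4\to0$, it holds for every sequence $K_n$ in the given range, because $K_n\ge C^2>0$. $\square$
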